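# Compact Weyl-parallel manifolds: rank 2 occurs exactly from dimension 5 on, and dimension 4 never occurs

## 1. The guess that compactness is no obstacle

The first guess is that compact examples exist in both of the cases we ask about. The manifolds in question exist locally in every dimension $n\ge4$, have explicit local models, and come with a "rank" $d\in\{1,2\}$. Compact ones with $d=1$ are known in every dimension $n\ge5$. So rank 2 and dimension 4 look like two boundary cases where a little more care with the quotient should suffice. We test this guess by hand. It is right for rank 2 and wrong for dimension 4, and the tests show what is needed in each case.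

**Conventions.** Manifolds are connected and $C^\infty$; compact means compact without boundary. The metric $g$ is pseudo-Riemannian. We use $R(X,Y)Z=\nabla_X\nabla_YZ-\nabla_Y\nabla_XZ-\nabla_{[X,Y]}Z$, $R(X,Y,Z,U)=g(R(X,Y)Z,U)$, and $\mathrm{Ric}(Y,Z)=\mathrm{tr}(X\mapsto R(X,Y)Z)$. For a vector $v$ we write $v^\flat=g(v,\cdot)$. The Weyl tensor is
$$\begin{aligned}W(a,b,c,d)=R(a,b,c,d)&-\tfrac1{n-2}\bigl[\mathrm{Ric}(b,c)g(a,d)-\mathrm{Ric}(a,c)g(b,d)+g(b,c)\mathrm{Ric}(a,d)-g(a,c)\mathrm{Ric}(b,d)\bigr]\\&+\tfrac{\mathrm{scal}}{(n-1)(n-2)}\bigl[g(b,c)g(a,d)-g(a,c)g(b,d)\bigr].\end{aligned}\tag{1.1}$$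
It has the symmetries of $R$, all its traces vanish, and for $n\ge4$ it vanishes identically if and only if $g$ is conformally flat.

**Definition (ECS manifold).** An ECS manifold is a connected pseudo-Riemannian manifold of dimension $n\ge4$ with $\nabla W=0$ which is neither conformally flat nor locally symmetric.

**Definition (Olszak distribution, rank).** The Olszak distribution $\mathcal D$ consists of the vectors $v$ with
$$v^\flat\wedge W(v',v'',\cdot,\cdot)=0\quad\text{for all }v',v''.$$
For an ECS manifold it is known that $\mathcal D$ is a null parallel distribution of dimension $d\in\{1,2\}$; this $d$ is the rank.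

It is also known that ECS metrics are always indefinite, and that Lorentzian ones have rank one. Examples of both ranks appear in Section 2.

The problem, from Andrzej Derdzinski, "Compact Weyl-parallel manifolds", arXiv:2310.00850 (2023), is this: (a) is there a compact ECS manifold of rank 2? (b) is there a compact ECS manifold of dimension 4?

## 2. Wave metrics, and a test on the 4-torus

Let $(V,\langle\,,\rangle)$ be a pseudo-Euclidean space of dimension $m=n-2$, with linear coordinates $v^i$. On (an open interval)$\,\times\mathbb R\times V\ni(t,s,v)$ consider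
$$g=H(t,v)\,dt^2+2\,dt\,ds+\langle dv,dv\rangle .\tag{2.1}$$

**Step 1. The connection.** We need it to decide which tensors are parallel. A vector $Z$ is determined by its products with the coordinate fields, and $g(\partial_t,\partial_t)=H$, $g(\partial_t,\partial_s)=1$, $g(\partial_s,\partial_s)=0$. The Koszul formula gives $\nabla\partial_s=0$ and $\nabla_{\partial_i}\partial_j=0$. The vector $\nabla_{\partial_t}\partial_i$ has product $\frac12\partial_iH$ with $\partial_t$ and $0$ with the other fields. The vector $\nabla_{\partial_t}\partial_t$ has products $\frac12\partial_tH$, $0$, $-\frac12\partial_iH$ with $\partial_t,\partial_s,\partial_i$. Hence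
$$\nabla_{\partial_t}\partial_i=\nabla_{\partial_i}\partial_t=\tfrac12(\partial_iH)\,\partial_s,\qquad \nabla_{\partial_t}\partial_t=\tfrac12(\partial_tH)\,\partial_s-\tfrac12\,\mathrm{grad}_VH .\tag{2.2}$$

**Step 2. The curvature.** We need it to find $W$. For constant $X,Y\in V$, (2.2) gives
$$R(X,\partial_t)\partial_t=\tfrac12(X\partial_tH)\partial_s-\tfrac12(\mathrm{Hess}_VH)X-\tfrac12(\partial_tXH)\partial_s=-\tfrac12(\mathrm{Hess}_VH)X,$$
$$R(X,\partial_t)Y=\tfrac12(XYH)\,\partial_s,\qquad R(X,Y)=0,\qquad R(\partial_s,\cdot)=0,$$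
the last because $\partial_s$ is parallel and $R$ has the pair symmetry. Taking traces, only $\mathrm{Ric}(\partial_t,\partial_t)$ survives: $\mathrm{Ric}=-\frac12\mathrm{tr}(\mathrm{Hess}_VH)\,dt^2$. Since $g(\partial_s,\cdot)=dt$ is null, $\mathrm{scal}=0$. In (1.1) the bracket built from $dt^2$ is nonzero only if each of the pairs $(a,b)$, $(c,d)$ contains $\partial_t$. The components $(x,\partial_t,\partial_t,y)$, with $x,y$ in the span of $\partial_s$ and $V$, equal $\mathrm{Ric}(\partial_t,\partial_t)g(x,y)$, and $\partial_s$ contributes nothing. So, up to symmetries, the only components of $W$ are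
$$W(X,\partial_t,\partial_t,Y)=-\tfrac12\Bigl\langle\bigl(\mathrm{Hess}_VH-\tfrac1m\mathrm{tr}(\mathrm{Hess}_VH)\bigr)X,Y\Bigr\rangle.\tag{2.3}$$

**Test on the 4-torus.** Let $n=4$, $\langle dv,dv\rangle=2\,dx\,dy$ and $H=h(x)$ with $h$ periodic. Then $g=2\,dt\,ds+2\,dx\,dy+h(x)dt^2$ lives on $T^4$. Here $\mathrm{grad}_VH=h'\partial_y$, so the Hessian sends $\partial_x\mapsto h''\partial_y$, $\partial_y\mapsto0$ and has trace zero. The metric is therefore Ricci-flat. Put $\omega=dt\wedge dx$. Both $dt=\partial_s^\flat$ and $dx=\partial_y^\flat$ are parallel, because $\nabla_{\partial_t}\partial_y=\frac12(\partial_yH)\partial_s=0$. Since $\omega(X,\partial_t)\,\omega(\partial_t,Y)=-dx(X)dx(Y)$, (2.3) says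
$$W=\tfrac12h''(x)\,\omega\otimes\omega .\tag{2.4}$$
So $W$ is parallel if and only if $h''$ is constant; as $h$ is periodic, this forces $h''=0$ and $W=0$. The guess fails here for a simple reason: $\int h''=0$. Keep this in mind for Section 9.

**The models we will use.** Let $e\in V$ be null and nonzero, $Av=\langle e,v\rangle e$ (self-adjoint, with trace $\langle e,e\rangle=0$), $I\subset\mathbb R$ an open interval, $f:I\to\mathbb R$ smooth and nonconstant. On $\hat M=I\times\mathbb R\times V$ take (2.1) with
$$H(t,v)=f(t)\langle v,v\rangle+\langle Av,v\rangle,\qquad \mathrm{Hess}_VH=2(f+A).\tag{2.5}$$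

**Proposition 1.** $(\hat M,g)$ is an ECS manifold of rank 2.

*Proof.* By (2.3), $W(X,\partial_t,\partial_t,Y)=-\langle e,X\rangle\langle e,Y\rangle$. That is,
$$W=\omega\otimes\omega,\qquad\omega=dt\wedge\beta,\qquad\beta=\langle e,dv\rangle=e^\flat.$$
By (2.2), $\nabla dt=0$ and $\nabla\beta=\frac12(d_eH)\,dt\otimes dt$, where $d_eH$ is the derivative of $H$ in the direction $e$. Hence $\nabla\omega=0$ (the term $dt\wedge dt$ vanishes) and $\nabla W=0$. The metric is not conformally flat, as $W\ne0$. It is not locally symmetric, since $\mathrm{Ric}=-mf\,dt^2$ and $\nabla\mathrm{Ric}=-mf'\,dt\otimes dt\otimes dt$ is not identically zero. Finally $v\in\mathcal D$ means $v^\flat\wedge dt\wedge\beta=0$, i.e. $v^\flat\in\mathrm{span}(dt,\beta)$, i.e. $v\in\mathrm{span}(\partial_s,e)$. $\square$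

**Example (the other rank).** Replace $A$ by a constant self-adjoint traceless operator of matrix rank at least 2. Then $W(X,\partial_t,\cdot,\cdot)=-dt\wedge\langle AX,dv\rangle$, and $W$ is still parallel, being a constant-coefficient combination of products of the parallel forms $dt\wedge dv^i$. Now $v\in\mathcal D$ means that $v^\flat$ lies in every plane $\mathrm{span}(dt,\langle AX,dv\rangle)$ with $AX\neq0$. Two such planes with independent $AX$ meet only in $\mathbb R\,dt$, so $\mathcal D=\mathrm{span}(\partial_s)$ and the rank is one.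

## 3. Isometries from the equation $\ddot u=(f+A)u$

To get compact quotients of $\hat M$ we need many isometries. Translations $v\mapsto v+v_0$ with $v_0$ constant fail, because they change $H$. We let the translation vector depend on $t$ and correct $s$.

Assume one of the following:

- (dilational) $I=(0,\infty)$, $\theta(t)=qt$ with $q>1$;
- (translational) $I=\mathbb R$, $\theta(t)=t+1$ and $q=1$.

Assume further
$$q^2f(\theta(t))=f(t),\qquad C\in O(V),\qquad Ce=qe.\tag{3.1}$$
Then $CAC^{-1}v=\langle Ce,v\rangle Ce=q^2Av$. In both cases $\dot\theta=q$. Let $E$ be the space of solutions $u:I\to V$ of $\ddot u=(f+A)u$. Put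
$$\Omega(u,w)=\langle\dot u,w\rangle-\langle u,\dot w\rangle,\qquad (Tu)(t)=C\,u(\theta^{-1}(t)).$$
$\Omega$ is constant in $t$ since $f+A$ is self-adjoint. $T$ maps $E$ to $E$, since
$$(Tu)^{\boldsymbol{\cdot\cdot}}(t)=q^{-2}C\bigl(f(\theta^{-1}t)+A\bigr)u(\theta^{-1}t)=\bigl(q^{-2}f(\theta^{-1}t)+q^{-2}CAC^{-1}\bigr)(Tu)(t)=(f(t)+A)(Tu)(t).$$

A lattice in a real vector space is the $\mathbb Z$-span of a basis.

**Lemma 1.** Suppose $L\subset E$ is an $m$-dimensional subspace such that

(i) $\Omega=0$ on $L$;
(ii) $u\mapsto u(t)$ is an isomorphism $L\to V$ for every $t\in I$;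
(iii) $TL=L$;
(iv) $\tau(r,u)=(q^{-1}r,Tu)$ maps some lattice $\Lambda$ of $N=\mathbb R\times L$ onto itself.

Then some group of isometries acts freely and properly discontinuously on $\hat M$ with a compact quotient which is a torus bundle over the circle. The quotient is a compact rank-2 ECS manifold of dimension $n$.

**Step 1. Corrected translations.** We produce an isometry for each solution. For $r\in\mathbb R$, $u\in E$ put
$$\Phi_{(r,u)}(t,s,v)=\bigl(t,\ s+r-\langle\dot u,v\rangle-\tfrac12\langle\dot u,u\rangle,\ v+u(t)\bigr).\tag{3.2}$$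
Under pullback,
- $\langle dv,dv\rangle\mapsto\langle dv,dv\rangle+2\langle\dot u,dv\rangle dt+\langle\dot u,\dot u\rangle dt^2$;
- $2\,dt\,ds\mapsto2\,dt\,ds-2\langle\dot u,dv\rangle dt-\bigl(2\langle\ddot u,v\rangle+\langle\ddot u,u\rangle+\langle\dot u,\dot u\rangle\bigr)dt^2$;
- $H\mapsto H+2\langle(f+A)u,v\rangle+\langle(f+A)u,u\rangle$.

Because $\ddot u=(f+A)u$, the extra terms cancel in the sum, so $\Phi_{(r,u)}$ is an isometry.

**Step 2. The group law.** We want the isometries from $N$ to form an additive group. The $s$-component of $\Phi_{(r,u)}\Phi_{(r',u')}(t,s,v)$ is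
$$s+r+r'-\langle\dot u+\dot u',v\rangle-\tfrac12\langle\dot u,u\rangle-\tfrac12\langle\dot u',u'\rangle-\langle\dot u,u'\rangle .$$
The last three terms equal $-\frac12\langle\dot u+\dot u',u+u'\rangle-\frac12\bigl(\langle\dot u,u'\rangle-\langle u,\dot u'\rangle\bigr)$. Hence
$$\Phi_{(r,u)}\Phi_{(r',u')}=\Phi_{(r+r'-\frac12\Omega(u,u'),\,u+u')}.\tag{3.3}$$
By (i), $N$ acts as an additive group.

**Step 3. One more isometry.** It will close up the $t$-direction. Let $\gamma(t,s,v)=(\theta(t),q^{-1}s,Cv)$. It preserves $2\,dt\,ds$ and $\langle dv,dv\rangle$, and $H\,dt^2\mapsto q^2H(\theta(t),Cv)dt^2$ with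
$$q^2H(\theta(t),Cv)=q^2f(\theta(t))\langle v,v\rangle+q^2\langle C^{-1}e,v\rangle^2=f(t)\langle v,v\rangle+\langle e,v\rangle^2=H(t,v).$$
So $\gamma$ is an isometry. We compute its conjugation action on the $\Phi$'s. Since $\gamma^{-1}(t,s,v)=(\theta^{-1}t,qs,C^{-1}v)$, the map $\gamma\Phi_{(r,u)}\gamma^{-1}$ sends $(t,s,v)$ to
$$\bigl(t,\ s+q^{-1}r-q^{-1}\langle C\dot u(\theta^{-1}t),v\rangle-\tfrac12q^{-1}\langle\dot u,u\rangle(\theta^{-1}t),\ v+Cu(\theta^{-1}t)\bigr).$$
As $(Tu)^{\boldsymbol\cdot}(t)=q^{-1}C\dot u(\theta^{-1}t)$, this is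
$$\gamma\,\Phi_{(r,u)}\,\gamma^{-1}=\Phi_{(q^{-1}r,\,Tu)}=\Phi_{\tau(r,u)}.\tag{3.4}$$

**Step 4. Coordinates in which the action is standard.** By (ii) the map
$$I\times N\to\hat M,\qquad(t,(r,u))\mapsto\Phi_{(r,u)}(t,0,0)=\bigl(t,\ r-\tfrac12\langle\dot u(t),u(t)\rangle,\ u(t)\bigr)$$
is a diffeomorphism: given $(t,s,v)$, solve $u(t)=v$ for $u\in L$, smoothly in $t$, then read off $r$. By (3.3) and (i), $N$ acts in these coordinates by translations of the second factor. By (3.4) and $\gamma(t,0,0)=(\theta(t),0,0)$, $\gamma$ acts by $(t,x)\mapsto(\theta(t),\tau x)$.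

**Step 5. The quotient.** By (iv), the elements of the group generated by $\Lambda$ and $\gamma$ are $(t,x)\mapsto(\theta^k(t),\tau^kx+\ell)$, $k\in\mathbb Z$, $\ell\in\Lambda$. If $k\ne0$, the coordinate $t$ moves; if $k=0$ and $\ell\neq0$, we have a nontrivial translation. So the action is free. Given a compact set, only finitely many $k$ can return it to itself in the $t$-coordinate, and for each such $k$ only finitely many $\ell$. So the action is properly discontinuous. The quotient is the mapping torus of the diffeomorphism of $N/\Lambda$ induced by $\tau$, a compact connected torus bundle over the circle. The ECS property and the rank are local, so they descend. $\square$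

**Fact F.** Let $p>1$ with $p+p^{-1}\in\mathbb Z$. If $\tau$ is diagonalizable with eigenvalues $p^{j_k}$, $j_k\in\mathbb Z$, and the multiset $\{j_k\}$ is invariant under $j\mapsto-j$, then $\tau$ preserves a lattice.

*Proof.* From $p^{j+1}+p^{-j-1}=(p+p^{-1})(p^j+p^{-j})-(p^{j-1}+p^{-j+1})$ we get $p^j+p^{-j}\in\mathbb Z$ for all $j\in\mathbb Z$. The integral matrix $\begin{pmatrix}0&-1\\1&p^j+p^{-j}\end{pmatrix}$ has determinant 1 and, for $j\ne0$, the distinct eigenvalues $p^{\pm j}$. So $\tau$ is conjugate over $\mathbb R$ to a direct sum of such blocks and of $1$'s, which preserves $\mathbb Z^{m+1}$. $\square$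

## 4. Power-type solutions and exponent bookkeeping

We now look for $L$ among the simplest dilational data: $f=\alpha(\alpha-1)/t^2$ with $\alpha\neq0,1$, so that $t^\beta$ solves $\ddot y=fy$ exactly for $\beta\in\{\alpha,1-\alpha\}$. Write $V=\mathrm{span}(e,e^*)\oplus V'$ orthogonally, with $e^*$ null and $\langle e,e^*\rangle=1$, so $Ae^*=e$, $Ae=0$, $A=0$ on $V'$. Let $Ce=qe$, $Ce^*=q^{-1}e^*$, $CV'=V'$.

**Lemma 2.** If $4\alpha+2\neq0$, the following are solutions of $\ddot u=(f+A)u$ and eigenvectors of $T$, with eigenvalue $q^x$: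

- $t^\alpha e$, with $x=1-\alpha$;
- $u_\alpha=t^\alpha e^*+\frac1{4\alpha+2}t^{\alpha+2}e$, with $x=-1-\alpha$;
- $t^\beta w$ with $w\in V'$, $Cw=q^aw$, $\beta\in\{\alpha,1-\alpha\}$, with $x=a-\beta$.

Moreover $\Omega(t^\alpha e,u_\alpha)=0$; both of these are $\Omega$-orthogonal to all $t^\beta w$; and $\Omega(t^\beta w,t^{\beta'}w')=(\beta-\beta')t^{\beta+\beta'-1}\langle w,w'\rangle$.

*Proof.* Only $u_\alpha$ needs a check for the equation. Its $e^*$-part is clear, and the $e$-part of $\ddot u-fu$ is $\frac{1}{4\alpha+2}\bigl[(\alpha+2)(\alpha+1)-\alpha(\alpha-1)\bigr]t^\alpha=t^\alpha$, which matches $Au_\alpha=t^\alpha e$. For $T$: replacing $t$ by $t/q$ multiplies $t^\alpha$ by $q^{-\alpha}$, so $e^*$ acquires $q^{-\alpha-1}$, and the second term of $u_\alpha$ acquires $q^{-\alpha-2}q=q^{-\alpha-1}$ as well. Further, $\Omega(t^\alpha e,u_\alpha)=\alpha t^{\alpha-1}t^\alpha-t^\alpha\alpha t^{\alpha-1}=0$ since $\langle e,e\rangle=0$. The rest is immediate. $\square$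

On $N=\mathbb R\times L$ the first factor contributes the exponent $-1$. If $\tau$ preserves a lattice then $|\det\tau|=1$, so *the exponents of $\tau$ must add up to zero*. By Fact F it is enough that they form a symmetric multiset of integers, with $q+q^{-1}\in\mathbb Z$.

**Dimension 4 by powers.** Here $V'=0$ and the exponents are $-1,\ 1-\alpha,\ -1-\alpha$. Their sum $-1-2\alpha$ vanishes only for $\alpha=-\frac12$, which is exactly the excluded value $4\alpha+2=0$. There the second solution must contain a logarithm: for $f=\frac34t^{-2}$ one has $(t^{3/2}\log t)^{\boldsymbol{\cdot\cdot}}=\frac34t^{-1/2}\log t+2t^{-1/2}$, so $u=t^{-1/2}e^*+\frac12t^{3/2}(\log t)\,e$ is a solution, but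
$$Tu=q^{-1/2}\bigl(u-\tfrac12(\log q)\,t^{3/2}e\bigr),$$
and $t^{3/2}e$ is not in $\mathrm{span}(t^{-1/2}e,u)$. So $TL\ne L$.

**Dimension 4 with any $f$.** Perhaps a different $f$ avoids the resonance? No. *For $m=2$ no choice of $f,\theta,C,L$ satisfies (3.1) and (i)–(iv).*

Indeed, let $V=\mathrm{span}(e,e^*)$. Since $C$ is an isometry with $Ce=qe$, it must have $Ce^*=q^{-1}e^*$; in particular $\det C=1$. By (ii) there is an operator $S(t)$ on $V$ with $\dot u=Su$ for all $u\in L$; by (i) it is self-adjoint; and $\ddot u=(f+A)u$ becomes $\dot S+S^2=f+A$. Write $Se=ae+ce^*$, $Se^*=ae^*+be$, so $\mathrm{tr}\,S=2a$. Pairing the Riccati equation applied to $e^*$ with $e^*$, and using $\langle S^2e^*,e^*\rangle=\langle Se^*,Se^*\rangle=2ab$, we find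
$$\dot b+2ab=1 .$$
Let $\delta(t)$ be the determinant of $u\mapsto u(t)$, $L\to V$, in fixed bases. It has no zeros and $\dot\delta=(\mathrm{tr}\,S)\delta=2a\delta$. Hence
$$(b\delta)^{\boldsymbol\cdot}=\delta .\tag{4.1}$$
Now use $TL=L$. From $(Tu)(\theta t)=Cu(t)$ and $(Tu)^{\boldsymbol\cdot}(\theta t)=q^{-1}C\dot u(t)$ we get $S(\theta t)=q^{-1}CS(t)C^{-1}$, so $b(\theta t)=q^{-1}\langle S(t)C^{-1}e^*,C^{-1}e^*\rangle=q\,b(t)$. Also $\delta(\theta t)\det(T|_L)=\delta(t)$, and (iv) forces $q^{-1}\det(T|_L)=\pm1$. As $\delta$ has constant sign, $\delta(\theta t)=q^{-1}\delta(t)$. So $b\delta$ is $\theta$-invariant, while by (4.1) it is strictly monotone: a contradiction.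

In the coordinates of Lemma 1 the volume element of $g$ is $|\delta|\,dt\,dr\,du$. So (4.1) says that *the volume form has a primitive that descends, up to sign, to the quotient*. This is the same phenomenon as $\int h''=0$ on $T^4$. The argument covers only quotients made by Lemma 1; a general compact 4-manifold gives us no $L$ and no global coordinates. Sections 8–10 find the invariant primitive without them.

**Dimension 5 by powers.** With $V'=\mathbb Rw$ and $Cw=w$ the exponents are $-1,\ 1-\alpha,\ -1-\alpha,\ -\beta$, with sum $-1-2\alpha-\beta$. If $\beta=\alpha$, then $\alpha=-\frac13$ and the exponents $-1,\frac43,-\frac23,\frac13$ are not symmetric, so Fact F does not apply. If $\beta=1-\alpha$, then $\alpha=-2$, $\beta=3$, and the exponents are $-1,3,1,-3$. This is symmetric, and $4\alpha+2=-6\ne0$.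

So the guess survives in dimension 5. Here is the full answer.

**Theorem A.** For every $n\ge5$ there is a compact rank-2 ECS manifold of dimension $n$, namely a torus bundle over the circle. For $n=5,6$ every metric signature with at least two pluses and two minuses occurs; a rank-2 metric must have such a signature, since $\mathcal D$ is a null plane field.

**Theorem B.** Let $(M,g)$ be a compact oriented indefinite pseudo-Riemannian 4-manifold whose complexified bundle $\Lambda^+$ (defined in Section 8) has a nonzero parallel null section $\omega$. Then $g$ has zero scalar curvature, $W^+=\lambda\,\omega\otimes\omega$ for a function $\lambda$, and $\int_M\lambda\,\mathrm{vol}=0$.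

**Corollary C.** There is no compact 4-dimensional pseudo-Riemannian manifold with $\nabla W=0$, $W\ne0$ and Olszak distribution $\mathcal D\ne0$, whether or not it is locally symmetric. In particular no ECS 4-manifold is compact.

So (a) has the answer yes and (b) the answer no. Compact rank-2 ECS manifolds exist in dimension $n$ if and only if $n\ge5$. With the known rank-one examples, each rank $d\in\{1,2\}$ is realized by compact ECS manifolds exactly in dimensions $n\ge5$. The signatures for $n\ge7$ are not classified here.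

## 5. Dimensions 5 and 6

In this section $q=\frac{3+\sqrt5}2$, so $q>1$ and $q+q^{-1}=3$; Fact F is used with $p=q$.

**Dimension 5.** This step settles (a). Take $f=6/t^2$ (so $\alpha=-2$), $V$ with basis $e,w,e^*$, $\langle w,w\rangle=\pm1$, $w\perp e,e^*$, $Cw=w$, and
$$L=\mathrm{span}\bigl(u_1,u_2,u_3\bigr),\qquad u_1=t^{-2}e,\quad u_2=t^3w,\quad u_3=t^{-2}e^*-\tfrac16e .$$

*Solutions:* by Lemma 2, or directly: $\ddot u_1=6t^{-4}e$, $\ddot u_2=6t\,w$, and $\ddot u_3=6t^{-4}e^*=6t^{-4}e^*-t^{-2}e+t^{-2}e=(f+A)u_3$.

*(i)* $\Omega(u_1,u_3)=-2t^{-5}+2t^{-5}=0$, and $u_2$ is pointwise orthogonal to the others.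

*(ii)* The evaluation matrix is triangular with determinant $t^{-2}\cdot t^3\cdot t^{-2}=t^{-1}\ne0$.

*(iii)* $Tu_1=q^2q\,u_1=q^3u_1$, $Tu_2=q^{-3}u_2$, $Tu_3=q^2q^{-1}t^{-2}e^*-\frac16qe=q\,u_3$.

*(iv)* $\tau$ has eigenvalues $q^{-1},q^3,q^{-3},q$, and Fact F applies.

Lemma 1 yields a compact rank-2 ECS manifold of dimension 5. The $(t,s)$-plane and $\mathrm{span}(e,e^*)$ have signature $(1,1)$ each and $w$ has either sign, so both $(2,3)$ and $(3,2)$ occur.

**Dimension 6.** Take $\alpha=-1$, i.e. $f=2/t^2$, $V'$ with orthogonal basis $v_1,v_2$, $\langle v_i,v_i\rangle=\pm1$ (any signs), $C=\mathrm{Id}$ on $V'$, and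
$$L=\mathrm{span}\bigl(t^{-1}e,\ \ t^{-1}e^*-\tfrac12te,\ \ t^{-1}v_1,\ \ t^2v_2\bigr).$$
These are the solutions of Lemma 2, with $4\alpha+2=-2$ and $\beta=-1,2$. Condition (i) holds by Lemma 2 since $v_1\perp v_2$. In (ii) the matrix is triangular with determinant $t^{-1}t^{-1}t^{-1}t^2=t^{-1}$. For (iii), the $T$-eigenvalues are $q^2,1,q,q^{-2}$. So $\tau$ has exponents $-1,2,0,1,-2$, a symmetric multiset, and Fact F gives (iv). The signs of $v_1,v_2$ give all of $(2,4),(3,3),(4,2)$.

## 6. Odd dimensions $n=7+2k$, $k\ge0$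

More directions in $V'$ bring more exponents, and the isometry $C$ of $V'$ is free. We use it to make the exponents cancel along a chain.

**Step 1. The data.** Fix $\delta$ by requiring that the exponents add to zero. We take the pair $(e,e^*)$ with power $\alpha=1+\delta$ and all of $V'$ with power $1-\alpha=-\delta$, so $f=\delta(1+\delta)/t^2$. With $\dim V'=n-4=2k+3$ and $\det C=1$ on $V'$, the sum is $-1-\delta-(2+\delta)+(2k+3)\delta=(2k+1)\delta-3$. So put
$$\delta=\frac3{2k+1}.$$
Let $V'$ be the orthogonal sum of one nondegenerate line, on which $C=1$, and $k+1$ hyperbolic planes. On these planes $C=\mathrm{diag}(q^a,q^{-a})$ in null bases, with $a=2$ on the first plane and $a=a_j:=1-(2j-1)\delta$, $1\le j\le k$, on the others. Such a $C$ lies in $O(V)$.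

**Step 2. The space $L$.** We check (i)–(iii). Let
$$L=\mathrm{span}\Bigl(t^{1+\delta}e,\ \ t^{1+\delta}e^*+\tfrac1{6+4\delta}t^{3+\delta}e\Bigr)\oplus\{t^{-\delta}x:\ x\in V'\}.$$
Since $4\alpha+2=6+4\delta\neq0$, Lemma 2 says that these are solutions. In (i), the first summand is isotropic by Lemma 2, the second because all its elements carry the same power $-\delta$, and the two are mutually orthogonal. Evaluation is triangular with powers of $t$ on the diagonal, so (ii) holds. Lemma 2 also gives (iii), with $\tau$ diagonalizable.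

**Step 3. The exponents are symmetric.** This is what (iv) needs. By Lemma 2 the exponents of $\tau$ to base $q$ are
$$-1,\quad-\delta,\quad-2-\delta,\quad\delta,\quad\delta+2,\quad\delta-2,\quad\delta+a_j,\quad\delta-a_j\quad(1\le j\le k).$$
Put $z_j=2j\delta-1$. Then $\delta+a_j=1-(2j-2)\delta=-z_{j-1}$ and $\delta-a_j=2j\delta-1=z_j$. At the ends of the chain, $z_0=-1$ and, since $(2k+1)\delta=3$, $z_k=(3-\delta)-1=2-\delta=-(\delta-2)$. So the multiset is
$$\{\pm\delta,\ \pm(2+\delta),\ \pm z_0,\ \pm z_1,\ \dots,\ \pm z_k\},$$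
which is symmetric. (For $k=0$: $\delta=3$ and the exponents are $\pm3,\pm5,\pm1$.) All exponents lie in $\frac1{2k+1}\mathbb Z$. Choose $p>1$ with $p+p^{-1}=3$ and $q=p^{2k+1}$. Then the eigenvalues of $\tau$ are integral powers of $p$ with symmetric exponents, and Fact F gives (iv). Lemma 1 applies.

## 7. Even dimensions $n=2l+2$, $l\ge3$

Here we use the translational case: $I=\mathbb R$, $\theta(t)=t+1$, $q=1$, $f$ of period 1, $Ce=e$.

**Step 1. Scalar solutions.** We want a growing and a decaying solution with explicit multipliers. Let $p>1$, $p+p^{-1}=3$, $\chi=\log p$, $y_+(t)=\exp(\chi t+\sin2\pi t)$ and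
$$f=\ddot y_+/y_+=(\chi+2\pi\cos2\pi t)^2-4\pi^2\sin2\pi t .$$
This has period 1, and $f(0)=(\chi+2\pi)^2\ne(\chi-2\pi)^2=f(\frac12)$, so $f$ is nonconstant. Put $y_-=y_+\int_t^\infty y_+^{-2}$; the integral converges. With $h=\int_t^\infty y_+^{-2}$ we have $\dot h=-y_+^{-2}$, $\ddot h=2y_+^{-3}\dot y_+$, so $2\dot y_+\dot h+y_+\ddot h=0$ and $\ddot y_-=fy_-$. Clearly $y_\pm>0$ and $y_+(t-1)=p^{-1}y_+(t)$. Since $\int_{t-1}^\infty y_+^{-2}=p^2\int_t^\infty y_+^{-2}$, we get $y_-(t-1)=p\,y_-(t)$. Together,
$$y_\pm(t-1)=p^{\mp1}y_\pm(t).\tag{7.1}$$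

**Step 2. A particular solution for the $A$-term.** Vectors with an $e^*$-component force an inhomogeneous equation. Let $\dot z=y_+^{-2}\int_{-\infty}^ty_+^2$ and $w=y_+z$. Then
$$\ddot w=fw+2\dot y_+\dot z+y_+\ddot z=fw+(y_+^2\dot z)^{\boldsymbol\cdot}/y_+=fw+y_+ .\tag{7.2}$$
The factors $y_+^{-2}$ and $\int_{-\infty}^ty_+^2$ are multiplied by $p^2$ and $p^{-2}$ when $t\mapsto t-1$, so $\dot z$ has period 1 and $z(t-1)=z(t)-s_0$ with $s_0=\int_0^1\dot z>0$. Hence
$$w(t-1)=p^{-1}\bigl(w(t)-s_0\,y_+(t)\bigr).\tag{7.3}$$

**Step 3. The isometry $C$.** With $C=\mathrm{Id}$ we would use $y_+$ on one half $W\ni e$ of $V$ and $y_-$ on the other half. The shift $s_0$ would then produce a Jordan block of size 2 at the eigenvalue $p^{-1}$ and none at $p$. But for an integral matrix the Jordan structures at the conjugate numbers $p,p^{-1}$ (the roots of $x^2-3x+1$) agree, because the automorphism of $\mathbb Q(\sqrt5)$ exchanges them and preserves kernel dimensions. So we choose a unipotent $C$ that makes the two sides alike. Let $V=W\oplus W'$ be an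 orthogonal sum of nondegenerate subspaces of dimension $l$, with orthogonal decompositions
$$W=\mathrm{span}(e,v,e^*)\oplus W_0,\qquad W'=\mathrm{span}(e',v',e'^*)\oplus W_0'.$$
Here $e,e^*$ and $e',e'^*$ are null pairs with products 1, and $v\perp e,e^*$, $v'\perp e',e'^*$, $\langle v,v\rangle=\eta=\pm1$, $\langle v',v'\rangle=\eta'=\pm1$. Let $C=\exp Q$,
$$Qx=\langle x,e\rangle v-\langle x,v\rangle e+\langle x,e'\rangle v'-\langle x,v'\rangle e'.$$
$Q$ is skew-adjoint, so $C\in O(V)$; $Qe=0$, so $Ce=e$; and $C$ preserves $W$ and $W'$.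

**Step 4. The space $L$ and conditions (i), (ii).** Put $L=L_+\oplus L_-$,
$$L_+=\{u_x=y_+x+\langle x,e\rangle we:\ x\in W\},\qquad L_-=\{y_-x:\ x\in W'\}.$$
By (7.2), $\ddot u_x-fu_x=\langle x,e\rangle y_+e=Au_x$; and for $x\in W'$, $Ax=0$. So $L$ consists of solutions, and $\dim L=2l=m$.

*(i)* $W\perp W'$, so only pairs within one summand matter. On $L_-$ all elements carry the same scalar function. On $L_+$,
$$\langle\dot u_x,u_{\tilde x}\rangle=\dot y_+y_+\langle x,\tilde x\rangle+(\dot y_+w+\dot wy_+)\langle x,e\rangle\langle\tilde x,e\rangle$$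
is symmetric in $x,\tilde x$. So $\Omega=0$ on $L$.

*(ii)* $y_-\neq0$ settles $W'$. On $W$ evaluation is $y_+\mathrm{Id}$ plus a multiple of the nilpotent map $x\mapsto\langle x,e\rangle e$, which is invertible.

**Step 5. Conditions (iii) and (iv).** By (7.1), (7.3), and $\langle Cx,e\rangle=\langle x,C^{-1}e\rangle=\langle x,e\rangle$,
$$Tu_x=p^{-1}\bigl[y_+(Cx-s_0\langle x,e\rangle e)+\langle x,e\rangle we\bigr]=p^{-1}u_{Bx},\qquad Bx=Cx-s_0\langle x,e\rangle e,$$
and $T(y_-x)=p\,y_-Cx$. So $TL=L$. To find the Jordan form, note $Qe=0$, $Qv=-\eta e$, $Qe^*=v$ and $Q^3=0$ on $\mathrm{span}(e,v,e^*)$, so $C=1+Q+\frac12Q^2$ there and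
$$(B-1)e=0,\qquad(B-1)v=-\eta e,\qquad(B-1)e^*=v-\bigl(\tfrac\eta2+s_0\bigr)e .$$
Then $(B-1)^2e^*=-\eta e\neq0$ and $(B-1)^3=0$: one unipotent block of size 3. The same computation without $s_0$ shows that $C$ has one unipotent block of size 3 on $\mathrm{span}(e',v',e'^*)$. On $W_0$ we have $B=1$, and on $W_0'$ we have $C=1$. Hence $\tau$ has Jordan form
$$J_1(1)\oplus J_3(p^{-1})\oplus J_3(p)\oplus(l-3)\bigl(J_1(p)\oplus J_1(p^{-1})\bigr).$$
A companion matrix has a single Jordan block for each eigenvalue. So the integral matrix of determinant one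
$$(1)\oplus\mathrm{Comp}\bigl((x^2-3x+1)^3\bigr)\oplus(l-3)\,\mathrm{Comp}(x^2-3x+1)$$
has the same Jordan form, with real eigenvalues, and is conjugate to $\tau$ over $\mathbb R$. So $\tau$ preserves a lattice, and Lemma 1 applies. Sections 5, 6 and 7 together cover all $n\ge5$, which proves Theorem A. $\square$

## 8. Self-dual 2-forms over the complex numbers

From here on $(M,g)$ is an oriented 4-manifold with $g$ indefinite, so neutral or Lorentzian. In the Lorentzian case self-duality needs complex forms, and even in neutral signature a complex frame will be convenient. So all bundles are complexified, forms are complex-valued, and $\langle\,,\rangle$ is the complex-*bilinear* extension of $g$ to forms. "Null" means $\langle\alpha,\alpha\rangle=0$.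

**Definition ($\Lambda^\pm$).** Let $\mathrm{vol}_{\mathbb C}=\mathrm{vol}$ in neutral signature and $\mathrm{vol}_{\mathbb C}=i\,\mathrm{vol}$ (either sign of $i$) in Lorentzian signature, so that $\langle\mathrm{vol}_{\mathbb C},\mathrm{vol}_{\mathbb C}\rangle=1$. Define $*$ on $\Lambda^2=\Lambda^2T^*M\otimes\mathbb C$ by $\alpha\wedge*\beta=\langle\alpha,\beta\rangle\mathrm{vol}_{\mathbb C}$, and let $\Lambda^\pm$ be its $\pm1$-eigenbundles.

At a point choose a complex basis $\epsilon_1,\dots,\epsilon_4$ of covectors with $\langle\epsilon_i,\epsilon_j\rangle=\delta_{ij}$ and $\epsilon_1\wedge\dots\wedge\epsilon_4=\mathrm{vol}_{\mathbb C}$. Write $\epsilon_{ij}=\epsilon_i\wedge\epsilon_j$. All formulas are then the Euclidean ones: $*\epsilon_{12}=\epsilon_{34}$, $*\epsilon_{13}=\epsilon_{42}$, $*\epsilon_{14}=\epsilon_{23}$, $*$ is $\langle\,,\rangle$-symmetric and $*^2=1$. So $\Lambda^2=\Lambda^+\oplus\Lambda^-$ is an orthogonal sum of parallel rank-3 bundles on which $\langle\,,\rangle$ is nondegenerate. For $\alpha\in\Lambda^+$ we have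 $\alpha\wedge\beta=\pm\alpha\wedge*\beta$ when $\beta\in\Lambda^\pm$, so
$$\alpha\wedge\beta=\langle\alpha,\beta\rangle\mathrm{vol}_{\mathbb C}\ \ (\alpha,\beta\in\Lambda^+),\qquad\alpha\wedge\beta=0\ \ (\alpha\in\Lambda^+,\ \beta\in\Lambda^-).\tag{8.1}$$

**The bracket.** Identify a 2-form $\alpha$ with the skew-adjoint endomorphism $\alpha^\sharp$ given by $\alpha(Z,U)=g(\alpha^\sharp Z,U)$. The commutator bracket is parallel. Since $\langle\alpha,\beta\rangle=-\frac12\mathrm{tr}(\alpha^\sharp\beta^\sharp)$, we have $\langle[\alpha,\beta],\gamma\rangle=\langle\alpha,[\beta,\gamma]\rangle$. Identify the dual basis $e_1,\dots,e_4$ with the quaternion units $1,\mathbf i,\mathbf j,\mathbf k$ (with complex coefficients). As $\epsilon_{ij}$ acts by $e_i\mapsto e_j$, $e_j\mapsto-e_i$, the forms $\epsilon_{12}+\epsilon_{34}$, $\epsilon_{13}+\epsilon_{42}$, $\epsilon_{14}+\epsilon_{23}$ spanning $\Lambda^+$ are left multiplications by $\mathbf i,\mathbf j,\mathbf k$. The forms $\epsilon_{12}-\epsilon_{34}$, $\epsilon_{13}-\epsilon_{42}$, $\epsilon_{14}-\epsilon_{23}$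 spanning $\Lambda^-$ are right multiplications by $\mathbf i,\mathbf j,\mathbf k$. Left and right multiplications commute, so $[\Lambda^+,\Lambda^-]=0$. From $[\mathbf i,\mathbf j]=2\mathbf k$ and its cyclic versions, the bracket on $\Lambda^+$ is a nonzero multiple of the complex cross product. Since a cross product vanishes only for proportional vectors:
$$\text{if }0\neq\alpha\in\Lambda^+,\text{ the centralizer of }\alpha\text{ in }\Lambda^+\text{ is }\mathbb C\alpha .\tag{8.2}$$

**Curvature.** With our conventions $R(X,Y,\cdot,\cdot)$ corresponds to the endomorphism $R(X,Y)$, so the curvature of the connection on $\Lambda^2$ is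
$$R^\nabla(X,Y)\alpha=[R(X,Y),\alpha].\tag{8.3}$$
View $R$ as a section of the symmetric square $S^2\Lambda^2$. We recall the Singer–Thorpe decomposition (I. M. Singer and J. A. Thorpe, *The curvature of 4-dimensional Einstein spaces*, 1969; Besse, *Einstein Manifolds*, 1.126–1.128): $W=W^++W^-$ with $W^\pm$ trace-free in $S^2\Lambda^\pm$, and the $\Lambda^\pm\otimes\Lambda^\pm$ component of $R$ is $W^\pm$ plus a nonzero universal constant times $\mathrm{scal}\cdot\mathrm{Id}_{\Lambda^\pm}$. It is a linear statement about algebraic curvature tensors, so it extends to the complexification.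

## 9. The exact 4-form on the torus example

We return to the neutral metric on $T^4$ of Section 2, where $W=\frac12h''\omega\otimes\omega$, $\omega=dt\wedge dx$. Here $\lambda=\frac12h''$, and $\lambda\,\mathrm{vol}$ is exact. We look for a primitive built from data that make sense on every 4-manifold with a parallel null $\omega\in\Lambda^+$.

Put $\sigma=ds+\frac12h\,dt$, so $g=2\,dt\,\sigma+2\,dx\,dy$; the only nonzero products of the coframe $dt,\sigma,dx,dy$ are $\langle dt,\sigma\rangle=\langle dx,dy\rangle=1$. Hence $\omega$ is null, and its only nonzero product with a basic 2-form is $\langle\omega,\sigma\wedge dy\rangle=1$. Orient $T^4$ by $\mathrm{vol}=\sigma\wedge dy\wedge dt\wedge dx=-dt\wedge\sigma\wedge dx\wedge dy$. Then $*\omega=\omega$, and likewise $\zeta:=\sigma\wedge dy$ satisfies $*\zeta=\zeta$. Also $\langle dt\wedge\sigma,dt\wedge\sigma\rangle=-1=\langle dx\wedge dy,dx\wedge dy\rangle$ and $*(dt\wedge\sigma)=dx\wedge dy$. So $\Lambda^+$ is spanned by $\omega,\zeta$ and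
$$\varphi=\nu(dt\wedge\sigma+dx\wedge dy),\qquad\nu=\tfrac{i}{\sqrt2},\qquad\langle\varphi,\varphi\rangle=-2\nu^2=1,$$
with $\langle\omega,\zeta\rangle=1$, $\zeta$ null, and $\varphi\perp\omega,\zeta$. Now $\sigma=(\partial_t-\frac12h\partial_s)^\flat$ and $dy=\partial_x^\flat$, so (2.2) gives $\nabla\sigma=-\frac12h'\,dt\otimes dx$ and $\nabla dy=\frac12h'\,dt\otimes dt$. Therefore
$$\nabla\varphi=c\otimes\omega,\qquad c=-\nu h'\,dt,\qquad c\wedge\zeta=-\nu h'\,dt\wedge ds\wedge dy,$$
$$d(c\wedge\zeta)=-\nu h''\,dx\wedge dt\wedge ds\wedge dy=-\nu h''\,dt\wedge ds\wedge dx\wedge dy=2\nu\cdot\tfrac12h''\,\mathrm{vol}.$$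
So, up to the constant $2\nu$, *the primitive is $c\wedge\zeta$*, where $\omega,\varphi,\zeta$ is a null frame of $\Lambda^+$ and $c$ is its only connection form. Nothing in this description uses coordinates. The example also shows that compact manifolds with $W^+=\lambda\,\omega\otimes\omega$, $\lambda\not\equiv0$, exist. So in Theorem B one can conclude only that $\lambda$ has mean zero, and to exclude compactness we must have $\lambda$ constant, which is where $\nabla W=0$ will enter.

## 10. The form $c\wedge\zeta$ in general: proof of Theorem B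

Let $\omega$ be a nonzero parallel null section of $\Lambda^+$; being parallel on a connected manifold, it has no zeros.

**Step 1. The curvature seen by $\Lambda^+$.** We show $\mathrm{scal}=0$ and $W^+=\lambda\,\omega\otimes\omega$. Let $R^+(X,Y)$ be the $\Lambda^+$-component of the 2-form $R(X,Y)$. By (8.3), $\nabla\omega=0$ and $[\Lambda^-,\Lambda^+]=0$, we have $[R^+(X,Y),\omega]=0$. By (8.2),
$$R^+(X,Y)=\mu(X,Y)\,\omega$$
for a smooth 2-form $\mu=\mu^++\mu^-$, $\mu^\pm\in\Lambda^\pm$. The $\Lambda^+\otimes\Lambda^+$ component of $R$ is $\mu^+\otimes\omega$. It is symmetric: $\mu^+\otimes\omega=\omega\otimes\mu^+$. Contracting the first factor with some $\alpha\in\Lambda^+$, $\langle\alpha,\omega\rangle=1$, gives $\mu^+=\lambda\omega$ with $\lambda=\langle\mu^+,\alpha\rangle$, a smooth complex-valued function. So the component is $\lambda\,\omega\otimes\omega$, whose trace is $\lambda\langle\omega,\omega\rangle=0$. By Singer–Thorpe $W^+$ is trace-free, so $\mathrm{scal}=0$ and $W^+=\lambda\,\omega\otimes\omega$.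

**Step 2. A global null frame.** We construct $\varphi$ and $\zeta$. The bundle $\omega^\perp\subset\Lambda^+$ has rank 2 and contains $\omega$; its radical is $\mathbb C\omega$. So $\omega^\perp/\mathbb C\omega$ is a complex line bundle with a nondegenerate quadratic form. In each fiber there are exactly two vectors of square 1, and together they form a double covering of $M$. If it has no global section, pass to this connected double covering. This preserves compactness and the hypotheses, and multiplies $\int\lambda\,\mathrm{vol}$ by 2. Now there is a global unit section. Lift it to a smooth section $\varphi$ of $\omega^\perp$, which is possible since exact sequences of smooth vector bundles split. Thus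
$$\langle\varphi,\varphi\rangle=1,\qquad\langle\varphi,\omega\rangle=0 .$$
The bundle $\varphi^\perp\subset\Lambda^+$ has rank 2, is nondegenerate, and contains the null section $\omega$. If $\alpha$ is a local section of it with $\langle\alpha,\omega\rangle=1$, then $\alpha+x\omega$ is null exactly for $x=-\frac12\langle\alpha,\alpha\rangle$. So there is a unique, hence global and smooth, section $\zeta$ of $\Lambda^+$ with
$$\langle\zeta,\zeta\rangle=\langle\zeta,\varphi\rangle=0,\qquad\langle\zeta,\omega\rangle=1 .$$

**Step 3. Structure equations.** We compute $\nabla\varphi$ and $d\zeta$. From $\nabla\omega=0$, $\langle\nabla\varphi,\omega\rangle=0$; from $\langle\varphi,\varphi\rangle=1$, $\langle\nabla\varphi,\varphi\rangle=0$. The orthogonal complement of $\{\omega,\varphi\}$ in $\Lambda^+$ is $\mathbb C\omega$. Hence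
$$\nabla\varphi=c\otimes\omega,\qquad c=\langle\nabla\varphi,\zeta\rangle,\tag{10.1}$$
with $c$ a global complex 1-form. Similarly $\langle\nabla\zeta,\omega\rangle=0$, $\langle\nabla\zeta,\zeta\rangle=0$ and $\langle\nabla\zeta,\varphi\rangle=-\langle\zeta,\nabla\varphi\rangle=-c$. Expanding in the frame $\omega,\varphi,\zeta$, we get $\nabla\zeta=-c\otimes\varphi$. As $\nabla$ is torsion-free, $d\zeta$ is the alternation of $\nabla\zeta$:
$$d\zeta=-c\wedge\varphi .\tag{10.2}$$

**Step 4. The differential of $c$.** We relate $c$ to $\lambda$. By ad-invariance $[\omega,\varphi]$ is orthogonal to $\omega$ and $\varphi$, so $[\omega,\varphi]=k\omega$, and $k\neq0$ by (8.2) since $\varphi\notin\mathbb C\omega$. Applying $\nabla_X$ and (10.1), $(Xk)\,\omega=[\omega,c(X)\omega]=0$. So $k$ is a nonzero constant. Since $\omega$ is parallel, (10.1) gives $R^\nabla(X,Y)\varphi=dc(X,Y)\,\omega$. On the other hand, by (8.3) and Step 1, $R^\nabla(X,Y)\varphi=[R^+(X,Y),\varphi]=\mu(X,Y)[\omega,\varphi]=k\,\mu(X,Y)\,\omega$. Hence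
$$dc=k(\lambda\omega+\mu^-).\tag{10.3}$$

**Step 5. Stokes.** We show that $\lambda\,\mathrm{vol}$ is exact. By (8.1), $\omega\wedge\zeta=\mathrm{vol}_{\mathbb C}$ and $\mu^-\wedge\zeta=0$. By (10.2), $c\wedge d\zeta=-c\wedge c\wedge\varphi=0$. Therefore
$$d(c\wedge\zeta)=dc\wedge\zeta-c\wedge d\zeta=k\lambda\,\mathrm{vol}_{\mathbb C}.\tag{10.4}$$
Integrating over the closed manifold gives $\int\lambda\,\mathrm{vol}=0$. This proves Theorem B. $\square$

## 11. Parallel Weyl tensor in dimension 4: proof of Corollary C

Suppose $(M,g)$ is compact, $\dim M=4$, $\nabla W=0$, $W\ne0$ and $\mathcal D\neq0$. Every compact ECS 4-manifold is of this kind. Since $W$ is parallel, $W\ne0$ at every point, and $\mathcal D$ has constant dimension. All properties persist on finite coverings.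

**Step 1. The metric is indefinite.** This is needed for Theorem B, and local symmetry is not excluded, so we do not use the quoted facts on ECS manifolds. Let $0\ne v\in\mathcal D_x$ and suppose $g(v,v)\ne0$. Each $W(a,b,\cdot,\cdot)$ is divisible by $v^\flat$, so $W(a,b,y,z)=0$ for $y,z\in v^\perp$, and by pair symmetry $W(y,z,\cdot,\cdot)=0$. The only possibly nonzero components of $W_x$ are thus $W(v,y,z,v)$ with $y,z\in v^\perp$, up to symmetries. Take the trace of $W(\cdot,y,z,\cdot)$ over an orthogonal basis consisting of $v$ and vectors of $v^\perp$. Only $v$ contributes, so $W(v,y,z,v)/g(v,v)=0$ and $W_x=0$, a contradiction. So $v$ is a nonzero real null vector and $g$ is indefinite. Passing to the orientation double covering if necessary, assume $M$ oriented.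

**Step 2. $W^\pm$ has its image in a null line.** We show that $W^\pm$ has the algebraic form needed. Fix $x$ and $0\ne v\in\mathcal D_x$. Contracting $W=W^++W^-$ with elements of $\Lambda^+_x$ involves only $W^+$, and gives combinations of the forms $W(a,b,\cdot,\cdot)$. So the image of $W^+$, viewed as an operator on $\Lambda^+_x$, lies in
$$K=\{\alpha\in\Lambda_x^+:\ v^\flat\wedge\alpha=0\}.$$
If $\alpha\in K$, then $\alpha=v^\flat\wedge\xi$ for some $\xi$, so $\alpha\wedge\alpha=0$ and by (8.1) $\langle\alpha,\alpha\rangle=0$. Thus the linear space $K$ is totally isotropic in the 3-dimensional nondegenerate space $\Lambda^+_x$, so $\dim K\le1$. As $W^+$ is symmetric, it is a multiple of $\omega_0\otimes\omega_0$ with $\omega_0\in\Lambda_x^+$ null. The same holds for $W^-$.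

**Step 3. A parallel null form.** We produce the $\omega$ of Theorem B. $W^\pm$ are parallel and not both zero. Changing the sign of $\mathrm{vol}_{\mathbb C}$ if needed (in neutral signature, the orientation), which exchanges $\Lambda^+$ and $\Lambda^-$, we may assume $W^+\neq0$ at every point. Locally choose a section $\alpha$ of $\Lambda^+$ with $\langle\alpha,W^+\alpha\rangle\ne0$, and a smooth square root of this function. If $W^+=\rho\,\omega_0\otimes\omega_0$ at a point, then $W^+\alpha=\rho\langle\omega_0,\alpha\rangle\omega_0$ and $\langle\alpha,W^+\alpha\rangle=\rho\langle\omega_0,\alpha\rangle^2$. So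
$$\omega=\frac{W^+\alpha}{\sqrt{\langle\alpha,W^+\alpha\rangle}}\quad\text{satisfies}\quad W^+=\omega\otimes\omega,$$
with $\omega$ smooth, null and unique up to sign. On a connected, at most double covering, still compact, $\omega$ is globally defined. From $\nabla W^+=0$,
$$\nabla_X\omega\otimes\omega+\omega\otimes\nabla_X\omega=0 .$$
Contracting one factor with some $\alpha'\in\Lambda^+$, $\langle\alpha',\omega\rangle=1$, shows $\nabla_X\omega=x\,\omega$ for a number $x$; then $2x\,\omega\otimes\omega=0$, so $x=0$. Hence $\nabla\omega=0$.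

**Step 4. Contradiction.** Theorem B applies to $\omega$, and $W^+=\omega\otimes\omega$ means $\lambda=1$. So $\int_M\mathrm{vol}=0$, which is impossible. This proves Corollary C: no ECS manifold of dimension 4, of rank 1 or rank 2, is compact. $\square$
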